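\title{Simple $\wedge$-matroids of rank $3$: extension of partial automorphisms and failure of the Ramsey property}

\begin{abstract}
A simple matroid of rank at most $3$ is a set of points with a collinearity relation; in a $\wedge$-matroid, a substructure must contain the intersection points of the lines that it spans. We answer two questions about the class of finite simple $\wedge$-matroids of rank at most $3$. The class has the extension property for partial automorphisms, and the extensions can be chosen coherently. The class of its freely linearly ordered members does not have the Ramsey property: it fails for two colors and for structures with three and five points. For the first result we glue labeled copies of a given matroid along a finite group, generated by involutions attached to the edges of a graph, in which short cycles of cosets degenerate as they do in a free product. The group is constructed in full.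
\end{abstract}

\section{The two questions}\label{sec:intro}

\subsection{Matroids of rank at most $3$}

A \emph{simple matroid of rank $\le 3$} is a set $V$ of \emph{points} with a ternary relation $R$ that is irreflexive (related triples consist of distinct points), symmetric (invariant under permutations of the three places), and satisfies the \emph{exchange axiom}: if $R(a,b,c)$ and $R(a,b,d)$, then $\{a,b,c,d\}$ is an $R$-clique, that is, any three distinct elements of it are related. One reads $R$ as collinearity. The matroid has \emph{rank $3$} if it contains three points that are not related. The \emph{line} through distinct points $a,b$ is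
\[
ab=\{a,b\}\cup\{c: R(a,b,c)\}.
\]

\begin{lemma}\label{lem:lines}
If $x\ne y$ lie on a line $l$, then $xy=l$. Hence two distinct points lie on exactly one line, and two distinct lines share at most one point.
\end{lemma}

\begin{proof}
Let $l=ab$. We show that $l$ is an $R$-clique. A triple $a,b,c$ in $l$ is related by definition. For $c\neq d$ in $l\setminus\{a,b\}$, exchange applied to $R(a,b,c)$, $R(a,b,d)$ gives $R(a,c,d)$ and $R(b,c,d)$. For distinct $c,d,d'\in l\setminus\{a,b\}$, exchange applied to $R(a,c,d)$, $R(a,c,d')$ gives $R(c,d,d')$. So $l\subseteq xy$ whenever $x\neq y$ lie on $l$. The same statement for the line $xy$ and its points $a\ne b$ gives $xy\subseteq ab$.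
\end{proof}

Let $N$ be such a matroid and $A\subseteq N$. Then $A$ is a \emph{$\wedge$-subgeometry} of $N$ if it carries the induced relation and is closed under intersections of lines: whenever $a\ne b$ and $c\ne d$ are in $A$ and the lines $ab$, $cd$ of $N$ are distinct and meet in a point of $N$, this point is in $A$. A \emph{$\wedge$-embedding} is an isomorphism onto a $\wedge$-subgeometry. A simple \emph{$\wedge$-matroid} is a simple matroid taken with this notion of substructure; below, substructures, partial isomorphisms and embeddings are always meant in this sense. Let $\mathbf K$ be the class of all finite simple $\wedge$-matroids of rank $\le 3$. It is the age (the class of finite embeddable structures) of the universal homogeneous simple rank $3$ $\wedge$-matroid of \cite{Paolini}; in particular it includes the structures of rank $\le 2$.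

The class $\mathbf K$ has the \emph{extension property for partial automorphisms} (EPPA) if for every $A\in\mathbf K$ there are $B\in\mathbf K$ and an embedding $A\le B$ such that every isomorphism between substructures of $A$, of any rank, extends to an automorphism of $B$. Thus every local symmetry of $A$ is to be realized by a global symmetry of one finite structure.

Let $\mathbf K^<$ be the class of members of $\mathbf K$ expanded by an arbitrary linear order of the points. Embeddings in $\mathbf K^<$ are order-preserving $\wedge$-embeddings, and a \emph{copy} is the image of an embedding. The class $\mathbf K^<$ has the \emph{Ramsey property} if for all $A,B\in\mathbf K^<$ and $k\ge1$ there is $C\in\mathbf K^<$ such that, for every coloring of the copies of $A$ in $C$ with $k$ colors, some copy of $B$ in $C$ has all its copies of $A$ of the same color.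

The following questions come from \cite{Paolini}: \emph{does $\mathbf K$ have EPPA, and does $\mathbf K^<$ have the Ramsey property?} The answer to the first is yes, and to the second no.

\begin{theorem}\label{thm:eppa}
The class $\mathbf K$ has EPPA. Moreover, for each $A\in\mathbf K$ the structure $B$ and the extensions $\theta_p\in\mathrm{Aut}(B)$ of the isomorphisms $p$ between $\wedge$-subgeometries of $A$ can be chosen coherently: $\theta_{p\circ q}=\theta_p\theta_q$ whenever $\mathrm{ran}\,q=\mathrm{dom}\,p$. If $A$ has rank $3$, so does $B$.
\end{theorem}

\begin{theorem}\label{thm:ramsey}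
The class $\mathbf K^<$ does not have the Ramsey property. Let $A$ consist of three non-collinear points $a<b<c$, and let $B$ consist of five points $a<b<c<c'<b'$ whose lines with at least three points are $\{a,b,b'\}$ and $\{a,c,c'\}$. Then every $C\in\mathbf K^<$ has a $2$-coloring of its copies of $A$ for which no copy of $B$ in $C$ has all its copies of $A$ of the same color.
\end{theorem}

Coherence says, for instance, that $p\mapsto\theta_p$ restricts to a group homomorphism $\mathrm{Aut}(A)\to\mathrm{Aut}(B)$.

\subsection{Small cases}\label{sec:small}

If $A$ has rank $\le 2$, all triples of distinct points are related, every permutation is an automorphism, and $B=A$ witnesses EPPA. Next let $A$ be a line $\{a,b,c\}$ with a point $d$ off it. The map $a\mapsto a$, $b\mapsto d$ does not extend to an automorphism of $A$, because the line $ad$ has no third point. Take for $B$ the Fano plane: the nonzero vectors of $\mathbb F_2^3$, three being related when their sum is $0$, with $a,b,d$ a basis and $c=a+b$. The lines spanned by $A$ meet only in $a,b,c,d$, so $A\le B$; and a partial isomorphism of $A$ sends a maximal linearly independent subset of its domain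 to an independent set and respects the only relation $a+b+c=0$, so it extends to a linear automorphism. Projective planes do not suffice in general: four points with no three collinear form a member of $\mathbf K$ that $\wedge$-embeds in no structure in which any two lines meet.

Closure under intersections cannot be dropped from the first question.

\begin{example}\label{ex:noclosure}
Let $A$ have points $a,b,c,d,x,y,y',z$, the lines with three points being $\{a,b,z\}$, $\{c,d,z\}$, $\{x,y,z\}$. The map $p$ fixing $a,b,c,d,x$ and sending $y$ to $y'$ preserves the induced relation, which is empty on its domain and range. Suppose $A$ carries the induced relation in $B$ and an automorphism of $B$ extends $p$. It fixes the lines $ab\neq cd$, hence their common point $z$, so $R(x,y,z)$ gives $R(x,y',z)$, which is false. The domain of $p$ is not a $\wedge$-subgeometry: it omits $z$.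
\end{example}

So the $\wedge$-condition removes an obvious obstruction to EPPA, and a positive answer is plausible; the work lies in producing a \emph{finite} $B$.

For the second question, the order is there to remove an equally obvious obstruction. Without it, let $A$ be a three-point line with a point off it and $B$ the Fano plane. Given $C$, order its points arbitrarily and color a copy of $A$ according to whether its off-line point is its least point. In a copy of $B$, the least point together with a line missing it and the greatest point together with a line missing it get different colors. Once the order is part of the structure this coloring is constant on copies of an ordered $A$, and if $A$ and $B$ are sets of collinear points, a long line $C$ works by Ramsey's theorem for subsets of a finite set. One might therefore guess that $\mathbf K^<$ is Ramsey. But a matroid has a second kind of object, its lines, and an order of the points does not order them; the same obstruction reappears one level up (Section~\ref{sec:ramsey}).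

The proof of Theorem~\ref{thm:eppa} has a geometric and a group-theoretic half. Section~\ref{sec:idea} explains the construction on an example, Section~\ref{sec:group} states the group-theoretic Theorem~\ref{thm:group}, Section~\ref{sec:B} derives Theorem~\ref{thm:eppa} from it, and Section~\ref{sec:construction} proves it.

\section{Ordering the lines defeats the Ramsey property}\label{sec:ramsey}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) -- (4.5,1.35) node[right] {$l$};
\draw (0,0) -- (3.5,-1.05) node[right] {$m$};
\fill (0,0) circle (2pt) node[left] {$a$};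
\fill (1,0.3) circle (2pt) node[above] {$b$};
\fill (4,1.2) circle (2pt) node[above] {$b'$};
\fill (2,-0.6) circle (2pt) node[below] {$c$};
\fill (3,-0.9) circle (2pt) node[below] {$c'$};
\end{tikzpicture}
\caption{The five-point ordered matroid $B$, its points ordered from left to right; $l$ and $m$ are its only three-point lines. The triples $a<b<c$ and $a<c'<b'$ visit $l$ and $m$ in opposite orders.}
\label{fig:B}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:ramsey}]
The structure $B$ (Figure~\ref{fig:B}) satisfies the exchange axiom, since its two related triples share only one point. Three non-collinear points of any $C\in\mathbf K^<$ form a $\wedge$-subgeometry: two distinct lines spanned by pairs of them share one of the three points and, by Lemma~\ref{lem:lines}, no other point. So the copies of $A$ in $C$, or in a copy of $B$, are exactly the non-collinear triples.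

Fix a linear order $\prec$ on the set of lines of $C$. Give a non-collinear triple $x<y<z$ color $1$ if $xy\prec xz$, and color $0$ otherwise. Let $\{a<b<c<c'<b'\}$ be a copy of $B$ in $C$, and let $l=ab=ab'$ and $m=ac=ac'$ be the corresponding lines of $C$. Then $l\neq m$, because $a,b,c$ are not related. The triple $a<b<c$ has color $1$ if and only if $l\prec m$. The triple $a<c'<b'$ is non-collinear, since $ac'=m\ne l=ab'$, and has color $1$ if and only if $m\prec l$. Exactly one of the two triples has color $1$.
\end{proof}

The freedom of the order is what is used: it allows the points of $l$ and $m$ to be nested as $b<c<c'<b'$. The closure of the copy of $B$ under intersections plays no role.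

\section{Gluing labeled copies}\label{sec:idea}

Suppose $A\le B$ and $\theta\in\mathrm{Aut}(B)$ extends $p:X\to X'$. Then $\theta(A)$ is a second copy of $A$, which shares with $A$ the points of $X'$ and the lines they span. So $B$ must contain many overlapping copies of $A$. To keep track of the overlaps we treat points and lines as elements of equal standing, and label the elements of every copy by the same set $V=P\sqcup L$ of points and lines of $A$, in such a way that a shared element has the same label in both copies. The price is that the incidence relation on the labels differs from copy to copy.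

\begin{example}\label{ex:glue}
Let $A$ have points $a,b,c,d$ and lines $l_0=\{a,b,c\}$, $l_a=\{a,d\}$, $l_b=\{b,d\}$, $l_c=\{c,d\}$; call this incidence relation $s_0$. Let $p(a)=a$, $p(b)=d$. Then $p$ must send $l_0$ to $l_a$. Extend it to a permutation $\pi$ of $V$ by $c\mapsto b$, $d\mapsto c$, $l_a\mapsto l_0$, $l_b\mapsto l_b$, $l_c\mapsto l_c$. Transporting $s_0$ along $\pi$ gives the relation $s_1=\pi s_0$, in which
\[
l_a\ni a,b,d,\qquad l_0\ni a,c,\qquad l_b\ni c,d,\qquad l_c\ni b,c .
\]
On $D=\{a,d,l_a\}$ the relations $s_0$ and $s_1$ agree. Take a copy of $V$ with incidence $s_0$ and a copy with incidence $s_1$, and identify the elements with equal labels in $D$. The result has points $a,b,c,d$ and two new points $b',c'$ from the second copy; its three-point lines are $\{a,b,c\}$ and $\{a,d,b'\}$. Sending the element with label $v$ in the first copy to the element with label $\pi(v)$ in the second gives $a\mapsto a$, $b\mapsto d$, $c\mapsto b'$, $d\mapsto c'$: an isomorphism between the copies that extends $p$.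
\end{example}

The map in the example is not yet defined on $b',c'$; this needs a third copy, and so on, for all $p$ at once. It is natural to index the copies by a group generated by the gluing instructions ``pass from $s$ to $s'$ along $D$''. We factor each instruction into two involutions, ``pass from $s$ to the structure $s|D$'' and ``pass from $s|D=s'|D$ to $s'$''; these are the edges of a bipartite graph. If the group is the free product of the groups of order $2$ generated by the edges, the copies are glued in a tree-like manner, but the result is infinite. In a finite quotient the copies close up into cycles, and three things can go wrong.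
\begin{itemize}
\item Two copies may share elements through different chains of gluings, and disagree about their incidence.
\item A point $z$ outside the copy $A$ may lie on two lines $l,m$ of $A$. This is a cycle of three copies, containing $l,z$ and $z,m$ and $m,l$; it destroys the $\wedge$-embedding.
\item Two points $x,y$ may lie on two lines $l,m$. This is a cycle of four copies, containing $x,l$ and $l,y$ and $y,m$ and $m,x$; it destroys the exchange axiom.
\end{itemize}
Longer cycles do no harm. We therefore need a finite group in which cycles of length up to $4$ behave as in the free product.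

\section{Groups generated by the edges of a graph}\label{sec:group}

Let $\Gamma$ be a finite graph without loops, multiple edges allowed, with node set $T$ and edge set $E$. Let $F$ be the free product of the groups $\{1,e\}\cong\mathbb Z_2$, $e\in E$. We call the elements of $E$ \emph{letters}. Every element of $F$ is given by a unique reduced word, one with no two equal adjacent letters, and an \emph{$F$-set} (a set with a right action of $F$) is the same as a set with a permutation of order at most $2$ for each letter. For $\alpha\subseteq E$ let $F[\alpha]$ be the subgroup generated by $\alpha$; for a quotient $G$ of $F$ let $G[\alpha]$ be its image. The \emph{value} of a word is its image in $G$. We say that $G$ \emph{acts on} an $F$-set if the action of $F$ factors through $G$. An \emph{$\alpha$-orbit} is an orbit of $F[\alpha]$. Cosets are left cosets $gH$.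

The node set $T$ is an $F$-set: $e$ swaps its two endpoints and fixes the other nodes. An \emph{$\alpha$-path from $t$} is a word $e_1\cdots e_r$ in $\alpha$, $r\geq 0$, such that $e_i$ joins $t_{i-1}$ and $t_i$ for nodes $t_0=t,t_1,\dots,t_r$. If $G$ acts on $T$ and the path has value $g$, its end is $t\cdot g$. Let $G_t[\alpha]\subseteq G[\alpha]$ be the set of values of $\alpha$-paths from $t$. It is not a subgroup, but concatenating and reversing paths gives
\begin{equation}\label{eq:groupoid}
g\in G_t[\alpha],\ h\in G_{t\cdot g}[\alpha]\ \Longrightarrow\ gh\in G_t[\alpha],\quad g^{-1}\in G_{t\cdot g}[\alpha].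
\end{equation}

\begin{theorem}\label{thm:group}
For every $\Gamma$ and every $N\ge3$ there is a finite quotient $G$ of $F$, acting on $T$, with the following properties.
\begin{enumerate}
\item[(a)] For every $\beta\subseteq E$ there is a homomorphism $\rho_\beta:G\to G[\beta]$ with $e\mapsto e$ for $e\in\beta$ and $e\mapsto 1$ for $e\notin\beta$. Hence $G[\alpha]\cap G[\beta]=G[\alpha\cap\beta]$.
\item[(b)] If $\beta,\gamma\subseteq\alpha$ and $g\in G_t[\alpha]\cap G[\beta]G[\gamma]$, then $g=bc$ with $b\in G_t[\beta]$ and $c\in G_{t\cdot b}[\gamma]$.
\item[(c)] If $3\le n\le N$, $g_i\in G[\alpha_i]$ for $1\le i\le n$, and $g_1\cdots g_n=1$, then $g_i\in G[\alpha_{i-1}\cap\alpha_i]\,G[\alpha_i\cap\alpha_{i+1}]$ for some $2\le i\le n-1$.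
\item[(d)] Every automorphism of $\Gamma$ induces an automorphism of $G$ that permutes the generators accordingly.
\end{enumerate}
\end{theorem}

Property (c) is about cycles of cosets. Put $x_i=g_1\cdots g_i$. Consecutive cosets $x_{i-1}G[\alpha_i]$ and $x_iG[\alpha_{i+1}]$ share $x_i$, and the last one contains $x_n=1=x_0$. If $g_i=ab$ as in the conclusion, then $x_{i-1}a=x_ib^{-1}$ lies in three consecutive cosets: a short cycle always has a shortcut. Property (b) converts such a factorization, which concerns arbitrary words, into one by paths; this is needed because copies are glued only along paths.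

The infinite group $F$ has all four properties. For (a), delete the letters outside $\beta$; (d) is immediate. For (b), canceling $ee$ in a path leaves a path, so the reduced word of $g$ is a path from $t$, and it splits as a word in $\beta$ followed by a word in $\gamma$. For (c) see the remark after Lemma~\ref{lem:detect}. The content of the theorem is finiteness.

\begin{corollary}\label{cor:meet}
For $G$ as in Theorem~\ref{thm:group}, $t\in T$ and $\alpha_1,\dots,\alpha_r\subseteq E$ with $r\ge1$, we have $\bigcap_jG_t[\alpha_j]=G_t[\bigcap_j\alpha_j]$.
\end{corollary}

\begin{proof}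
The inclusion $\supseteq$ holds by definition, and by induction it suffices to treat $r=2$. If $g\in G_t[\alpha_1]\cap G_t[\alpha_2]$, then $g\in G_t[E]\cap G[\alpha_1\cap\alpha_2]$ by (a). Now (b) with $\alpha=E$, $\beta=\alpha_1\cap\alpha_2$, $\gamma=\emptyset$ gives $g\in G_t[\alpha_1\cap\alpha_2]$.
\end{proof}

\section{The finite extension $B$}\label{sec:B}

We prove Theorem~\ref{thm:eppa}, assuming Theorem~\ref{thm:group}. Let $A\in\mathbf K$ have point set $P$. If $|P|\le1$, take $B=A$ and every $\theta_p$ the identity. So let $|P|\ge2$.

\subsection{The graph of gluings}

Let $L$ be the set of lines of $A$, two-point lines included, $V=P\sqcup L$, and $s_0\subseteq P\times L$ the incidence relation. The two \emph{sorts} are points and lines. Let $\Pi=\mathrm{Sym}(P)\times\mathrm{Sym}(L)$ and $S=\{\pi s_0:\pi\in\Pi\}$. By Lemma~\ref{lem:lines}, each $s\in S$ is a \emph{linear space}: two distinct points are incident with exactly one common line, two distinct lines with at most one common point. A set $D\subseteq V$ is \emph{$s$-closed} if, whenever $x\ne z$ in $D$ have the same sort and $y$ is $s$-incident with both, $y\in D$. We glue only along closed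 sets: gluing two copies along a set that contains two lines but not their common point would produce two points on both lines.

Let $\Gamma$ be the bipartite graph with node set $T=S\sqcup H$, where $H=\{(D,s|D): s\in S,\ D\ s\text{-closed}\}$ and $s|D$ is the restriction of $s$ to $D$, and with one edge $(s,D)$ joining $s$ to $(D,s|D)$ for each $s\in S$ and each $s$-closed $D$. The group $\Pi$ acts on $\Gamma$ by $\pi(D,\tau)=(\pi D,\pi\tau)$ on $H$ and $\pi(s,D)=(\pi s,\pi D)$ on edges, since $D$ is $s$-closed if and only if $\pi D$ is $\pi s$-closed, and $\pi(s|D)=(\pi s)|\pi D$. Let $G$ be given by Theorem~\ref{thm:group} for $N=4$. By (d), $\Pi$ acts on $G$ by automorphisms; it is an action because automorphisms of $G$ are determined on the generators. We have $\pi(t\cdot g)=\pi(t)\cdot\pi(g)$, as this holds when $g$ is a letter.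

For $v\in V$ let $E_v=\{(s,D)\in E: v\in D\}$ be the set of edges that \emph{keep} the label $v$, and $E_W=\bigcap_{v\in W}E_v$ for $\emptyset\ne W\subseteq V$. Put $V_s=V$ for $s\in S$ and $V_{(D,\tau)}=D$. If $e\in E_v$, then $v\in V_t$ for both endpoints $t$ of $e$.

\subsection{Cells}

Let $M$ be the set of triples $(g,t,v)$ with $g\in G$, $t\in T$, $v\in V_t$, modulo the equivalence relation generated by the steps
\[
(g,t,v)\sim(ge,t\cdot e,v)\qquad(e\in E_v\text{ an edge at }t).
\]
Write $[g,t,v]$ for the class. The reverse of a step is a step, as $e^2=1$, and a sequence of steps from $(g,t,v)$ is an $E_v$-path from $t$. Therefore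
\begin{equation}\label{eq:class}
[g,t,v]=[h,t',v']\iff v=v',\quad g^{-1}h\in G_t[E_v],\quad t'=t\cdot g^{-1}h .
\end{equation}
So $[g,t,v]$ has a well-defined \emph{label} $v$, and it is a point or a line according to the sort of $v$. The \emph{cell} $(g,t)$ is the set $\{[g,t,v]:v\in V_t\}$; it has one element for each label in $V_t$. Cells $(g,s)$ with $s\in S$ are \emph{full}; they are the copies of Section~\ref{sec:idea}. A cell $(g,(D,\tau))$ is contained in the full cell $(ge,s)$, for any edge $e=(s,D)$ at $(D,\tau)$. A point and a line of $M$ are \emph{incident} if they have the form $[g,s,x]$, $[g,s,l]$ with $s\in S$ and $(x,l)\in s$. In particular, incident elements lie in a common full cell.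

The groups $G$ and $\Pi$ act on $M$ by
\[
\lambda_h[g,t,v]=[hg,t,v],\qquad \pi[g,t,v]=[\pi(g),\pi t,\pi v].
\]
Both maps send steps to steps; for $\pi$ use $\pi(ge)=\pi(g)\pi(e)$, $\pi(t\cdot e)=\pi t\cdot\pi e$ and $\pi E_v=E_{\pi v}$. They preserve sorts, send the full cell $(g,s)$ to $(hg,s)$ and to $(\pi(g),\pi s)$ respectively, and preserve incidence. Also $\pi\lambda_h=\lambda_{\pi(h)}\pi$.

The next three lemmas exclude the three dangers of Section~\ref{sec:idea}. For the first, two cells may a priori share different labels through different paths; Corollary~\ref{cor:meet} provides one path that keeps all of them.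

\begin{lemma}\label{lem:overlap}
Let $(g,s)$, $(h,s')$ be full cells and let $W=\{v:[g,s,v]=[h,s',v]\}$ be the set of labels of their common elements. Then $W$ is $s$-closed and $s'$-closed, and $s|W=s'|W$. Hence two elements of a full cell $(g,s)$ are incident if and only if their labels are $s$-incident.
\end{lemma}

\begin{proof}
Let $W\ne\emptyset$. By \eqref{eq:class} and Corollary~\ref{cor:meet}, $g^{-1}h$ is the value of an $E_W$-path from $s$ to $s'$. As $\Gamma$ is bipartite, its nodes are
\[
s=u_0,\ (D_1,\tau_1),\ u_1,\ \dots,\ (D_r,\tau_r),\ u_r=s'\qquad(u_i\in S),
\]
and its edges are $(u_{i-1},D_i)$ and $(u_i,D_i)$. So $W\subseteq D_i$, the set $D_i$ is closed for $u_{i-1}$ and $u_i$, and $u_{i-1}|D_i=\tau_i=u_i|D_i$. Thus $s|W=s'|W$. Let $x\ne z$ in $W$ have the same sort and let $y$ be $s$-incident with both. If $y$ is $u_{i-1}$-incident with $x$ and $z$, then $y\in D_i$ because $D_i$ is $u_{i-1}$-closed, and so $y$ is $u_i$-incident with $x$ and $z$. By induction $y\in D_i$ for all $i$, the path is an $E_y$-path, and $y\in W$ by \eqref{eq:class}. Exchanging the two cells shows that $W$ is $s'$-closed. Finally, if the elements of $(g,s)$ with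 labels $x,l$ are incident because of a full cell $(h,s')$, then $x,l\in W$ and $(x,l)\in s'$, so $(x,l)\in s$.
\end{proof}

\begin{lemma}\label{lem:cycle}
Let $n\in\{3,4\}$, let $x_1,\dots,x_n\in M$, and let $c_1,\dots,c_n$ be full cells with $x_i,x_{i+1}\in c_i$ (indices modulo $n$). Then for some $2\le i\le n-1$ a full cell contains $x_i,x_{i+1},x_{i+2}$. In particular, three elements any two of which lie in a common full cell all lie in one full cell.
\end{lemma}

\begin{proof}
Let $v_i$ be the label of $x_i$, $c_i=(g_i,s_i)$ and $h_i=g_i^{-1}g_{i+1}$, so $h_1\cdots h_n=1$. Since $x_{i+1}\in c_i\cap c_{i+1}$, \eqref{eq:class} gives $h_i\in G_{s_i}[E_{v_{i+1}}]$ and $s_{i+1}=s_i\cdot h_i$. Apply (c) with $\alpha_i=E_{v_{i+1}}$, and then (b) with $\alpha=\alpha_i$: for some $2\le i\le n-1$,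
\[
h_i=ab,\qquad a\in G_{s_i}[E_{v_i}\cap E_{v_{i+1}}],\qquad b\in G_{s_i\cdot a}[E_{v_{i+1}}\cap E_{v_{i+2}}].
\]
Consider the cell $(g_ia,s_i\cdot a)$, at which the path from $c_i$ to $c_{i+1}$ changes from keeping $v_i$ to keeping $v_{i+2}$. It contains $x_i$ and $x_{i+1}$ by \eqref{eq:class}, since these lie in $(g_i,s_i)$ and $a$ is the value of a path from $s_i$ that keeps $v_i$ and $v_{i+1}$. It contains $x_{i+2}$, since $x_{i+2}\in(g_{i+1},s_{i+1})$, $g_ia=g_{i+1}b^{-1}$, and by \eqref{eq:groupoid} $b^{-1}$ is the value of a path from $s_{i+1}$ to $s_i\cdot a$ that keeps $v_{i+2}$. Pass to a full cell containing this cell. For $n=3$ we have $i=2$, and the three elements are $x_2,x_3,x_1$.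
\end{proof}

\begin{lemma}\label{lem:closed}
\begin{enumerate}
\item[(i)] If $x\ne z$ have the same sort and lie in a full cell $c$, and $y\in M$ is incident with both, then $y\in c$.
\item[(ii)] Two distinct points of $M$ are incident with at most one common line.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Any two of $x,y,z$ lie in a common full cell, so by Lemma~\ref{lem:cycle} all three lie in a full cell $c'=(h,s')$. By Lemma~\ref{lem:overlap}, the label of $y$ is $s'$-incident with the distinct labels of $x$ and $z$, and the set of labels of $c\cap c'$ is $s'$-closed. It contains the labels of $x$ and $z$, hence that of $y$. So $y\in c$.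

(ii) Let points $x\ne y$ both be incident with lines $l\ne m$. Lemma~\ref{lem:cycle} for the cycle $(x,l,y,m)$ gives a full cell $c$ containing $l,y,m$ or containing $y,m,x$. In the first case $x$ is incident with $l\ne m$ in $c$, so $x\in c$ by (i); in the second $l$ is incident with $x\ne y$ in $c$, so $l\in c$. Thus $c$ contains all four elements. By Lemma~\ref{lem:overlap}, incidence in $c$ is that of a linear space, where two points are not incident with two lines.
\end{proof}

\subsection{The matroid $B$ and the embedding of $A$}

Let $B$ be the set of points of $M$, with $R(x,y,z)$ if and only if $x,y,z$ are distinct and incident with a common line of $M$. It is finite because $G$ is. If $R(a,b,c)$ and $R(a,b,d)$, then by Lemma~\ref{lem:closed}(ii) all four points are incident with the unique line of $M$ incident with $a$ and $b$, so exchange holds and $B\in\mathbf K$. For the same reason, if distinct points $x,y$ are incident with a line of $M$, the line $xy$ of $B$ is the set of points incident with that line. The maps $\lambda_h$ and $\pi$, and their inverses, preserve sorts and incidence, so they induce automorphisms of $B$.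

Let $c_0$ be the full cell $(1,s_0)$ and $\iota(a)=[1,s_0,a]$ for $a\in P$. For $a\ne b$ in $A$ on the line $l\in L$, the element $[1,s_0,l]$ is the unique line of $M$ incident with $\iota a$ and $\iota b$. So for distinct $a,b,c$ we have $R(\iota a,\iota b,\iota c)$ if and only if $\iota c$ is incident with $[1,s_0,l]$, which by Lemma~\ref{lem:overlap} means $(c,l)\in s_0$, that is, $R(a,b,c)$. In particular $B$ has rank $3$ if $A$ has. If two distinct lines of $B$ spanned by points of $\iota A$ meet in $z$, they are the point sets of two distinct lines of $M$ lying in $c_0$, and $z$ is incident with both. By Lemma~\ref{lem:closed}(i), $z$ is a point of $c_0$, so $z\in\iota A$. Thus $\iota$ is a $\wedge$-embedding.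

\subsection{Extending partial isomorphisms coherently}

For a $\wedge$-subgeometry $X$ of $A$ let $D_X\subseteq V$ consist of $X$ and the lines of $A$ through two points of $X$. It is $s_0$-closed: it contains the line through any two of its points, and the common point of two of its lines, if there is one, lies in $X$. This is the only place where closure of $X$ under intersections is used; by Example~\ref{ex:noclosure} it cannot be avoided.

Let $p:X\to X'$ be an isomorphism of $\wedge$-subgeometries. For $x\in X$ and distinct $y,z\in X$, the point $x$ is on the line $yz$ if and only if $x\in\{y,z\}$ or $R(x,y,z)$, a condition preserved in both directions by $p$. Hence if $yz=y'z'$ with $y'\neq z'$ in $X$, then $p(y'),p(z')$ lie on $p(y)p(z)$, and the two image lines agree by Lemma~\ref{lem:lines}. So $yz\mapsto p(y)p(z)$ extends $p$ to a map $\hat p:D_X\to D_{X'}$, which is bijective (its inverse comes from $p^{-1}$) and preserves sorts, incidence and non-incidence. Fix linear orders on $P$ and on $L$, and let $\pi_p\in\Pi$ extend $\hat p$ by the order-preserving bijections $P\setminus X\to P\setminus X'$ and $L\setminus D_X\to L\setminus D_{X'}$. (This is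 the $\pi$ of Example~\ref{ex:glue}, for the orders in which points and lines are listed there.) A composite of order-preserving bijections is order-preserving, so $\pi_{p\circ q}=\pi_p\pi_q$ whenever $\mathrm{ran}\,q=\mathrm{dom}\,p$.

The map $\pi_p$ sends $c_0$ to the cell $(1,\pi_ps_0)$, with the right labels but in the wrong place; we translate it to the cell glued to $c_0$ along $D=D_{X'}=\pi_pD_X$. The set $D$ is closed for $s_0$ and for $\pi_ps_0$, and $(\pi_ps_0)|D=\hat p(s_0|D_X)=s_0|D$. So $(s_0,D)$ and $(\pi_ps_0,D)$ are edges at the same node $(D,s_0|D)$. Put
\[
a_p=(s_0,D)\,(\pi_ps_0,D)\in G,\qquad \theta_p=\lambda_{a_p}\pi_p .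
\]
For $v\in D_X$ the word defining $a_p$ is a path from $s_0$ to $\pi_ps_0$ that keeps $\hat p(v)\in D$, so by \eqref{eq:class}
\[
\theta_p[1,s_0,v]=[a_p,\pi_ps_0,\hat p(v)]=[1,s_0,\hat p(v)].
\]
Taking $v\in X$, we see that the automorphism $\theta_p$ of $B$ extends $\iota p\iota^{-1}$. This proves EPPA.

For coherence let $\mathrm{ran}\,q=\mathrm{dom}\,p$, $D=D_{\mathrm{ran}\,p}=D_{\mathrm{ran}(p\circ q)}$ and $D'=D_{\mathrm{ran}\,q}$, so that $\pi_pD'=D$. Applying $\pi_p$ to $a_q=(s_0,D')(\pi_qs_0,D')$ and using that letters are involutions,
\[
a_p\,\pi_p(a_q)=(s_0,D)(\pi_ps_0,D)\cdot(\pi_ps_0,D)(\pi_p\pi_qs_0,D)=(s_0,D)(\pi_{p\circ q}s_0,D)=a_{p\circ q}.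
\]
Hence $\theta_p\theta_q=\lambda_{a_p}\pi_p\lambda_{a_q}\pi_q=\lambda_{a_p\pi_p(a_q)}\pi_p\pi_q=\theta_{p\circ q}$. This proves Theorem~\ref{thm:eppa}, given Theorem~\ref{thm:group}.

\section{Construction of the group}\label{sec:construction}

The first candidate for $G$ is the image of $F$ in $\mathrm{Sym}(T)$. It has too many relations.

\begin{example}\label{ex:triangle}
Let $\Gamma$ be a triangle, with $e$ joining $t_1,t_2$, $f$ joining $t_2,t_3$, $d$ joining $t_3,t_1$, and $G=\mathrm{Sym}(T)$. The path $efd$ from $t_1$ fixes $t_1$ and swaps $t_2,t_3$, so $efd=f$. Then (b) fails for $\beta=\{f\}$, $\gamma=\emptyset$: $f\in G_{t_1}[E]\cap G[\beta]$, while $G_{t_1}[\beta]=\{1\}$. And (c) fails for $e\cdot f\cdot d\cdot f=1$ with $\alpha_i$ the singletons $\{e\},\{f\},\{d\},\{f\}$, since $f,d\notin G[\emptyset]$.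
\end{example}

An unwanted relation is removed by finding a finite $F$-set on which it fails and passing to the image of $F$ in the symmetric group of the disjoint union. We introduce two kinds of test sets, built from a quotient $G$ of $F$ acting on $T$: chains, which test (c), and unfoldings, which test (b). The difficulty is circularity. We want $G$ to act on the test sets built from $G$ itself, but adding test sets enlarges the group, and the larger group has new test sets. The way out is to proceed by the number of letters: we show that $G[\beta]$ stops growing after stage $|\beta|$, because a $\beta$-orbit in a later test set is a copy of an earlier test set.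

\subsection{Chains}

\emph{Chain data} of length $n\geq 1$ over $G$ consist of $\alpha_1,\dots,\alpha_n\subseteq E$ and $g_i\in G[\alpha_i]$ for $i<n$, such that
\begin{equation}\label{eq:chain}
g_i\notin G[\alpha_{i-1}\cap\alpha_i]\,G[\alpha_i\cap\alpha_{i+1}]\qquad(2\le i\le n-1).
\end{equation}
Take disjoint copies $U_i$ of $G[\alpha_i]$, and for $i<n$ identify $g_ih\in U_i$ with $h\in U_{i+1}$ for all $h\in G[\alpha_i\cap\alpha_{i+1}]$; let $Q_i$ be the set of vertices so identified. Inside $U_i$ we have $Q_{i-1}=G[\alpha_{i-1}\cap\alpha_i]$ and $Q_i=g_iG[\alpha_i\cap\alpha_{i+1}]$, and \eqref{eq:chain} says exactly that these are disjoint. So identifications do not propagate: each $U_i$ embeds, $U_i\cap U_{i+1}=Q_i$, and $U_i\cap U_j=\emptyset$ for $|i-j|\ge2$. A letter $e$ acts on $U_i$ by right multiplication if $e\in\alpha_i$, and fixes the vertices that lie in no $U_i$ with $e\in\alpha_i$. On $Q_i$ the two rules agree when $e\in\alpha_i\cap\alpha_{i+1}$, since $(g_ih)e=g_i(he)$. Each $U_i$ with $e\in\alpha_i$ is preserved by $e$, and $e^2$ is trivial on it. So the union of the $U_i$ is an $F$-set, the \emph{chain} with the given data.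

In Example~\ref{ex:triangle}, the data $(\{e\},\{f\},\{d\},\{f\};e,f,d)$ give two-element sets $U_i$ glued end to end: five vertices in a row, consecutive ones swapped by $e,f,d,f$. The word $efdf$ moves the first vertex to the last, so it is nontrivial there. In general:

\begin{lemma}\label{lem:detect}
If $G$ acts on all chains over $G$ of length at most $N$, then (c) holds.
\end{lemma}

\begin{proof}
Suppose $g_1\cdots g_n=1$ violates (c). Then $(\alpha_1,\dots,\alpha_n;g_1,\dots,g_{n-1})$ are chain data. Choose words $w_i\in F[\alpha_i]$ with values $g_i$. For $i<n$, $w_i$ moves $1\in U_i$ to $g_i\in U_i$, which is $1\in U_{i+1}$, and $w_n$ preserves $U_n$. So $w_1\cdots w_n$ moves $1\in U_1$ into $U_n$. It has value $1$, so it fixes this vertex; but $U_1\cap U_n=\emptyset$ as $n\ge3$.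
\end{proof}

For $G=F$ the hypothesis is automatic, so $F$ satisfies (c) for every $N$.

\begin{lemma}\label{lem:chainorbit}
Consider a chain with data $(\alpha_i;g_i)$ over $G$, and assume $G[\gamma]\cap G[\gamma']=G[\gamma\cap\gamma']$ whenever $\gamma,\gamma'\subseteq\alpha_i$ for some $i$. Let $\beta\subseteq E$, $\beta_i=\beta\cap\alpha_i$, and let $\Delta$ be a $\beta$-orbit. Then there is an interval $[a,b]$ of indices such that $\Delta$ meets $U_i$ for $i\in[a,b]$ and $\Delta$ is isomorphic, as an $F[\beta]$-set, to a chain over $G$ with data $(\beta_a,\dots,\beta_b;h_a,\dots,h_{b-1})$.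
\end{lemma}

\begin{proof}
Call a coset of $G[\beta_i]$ in $U_i$ an \emph{$i$-coset}. A nonempty intersection of a coset of $K_1$ and a coset of $K_2$ is a coset of $K_1\cap K_2$. Both in $U_i$ and in $U_{i+1}$ the set $Q_i$ is a coset of $G[\alpha_i\cap\alpha_{i+1}]$, and by the assumption
\[
G[\beta_i]\cap G[\alpha_i\cap\alpha_{i+1}]=G[\beta_i\cap\beta_{i+1}]=G[\beta_{i+1}]\cap G[\alpha_i\cap\alpha_{i+1}].
\]
The identification along $Q_i$ is left multiplication by $g_i$, which preserves cosets of $G[\beta_i\cap\beta_{i+1}]$. So the nonempty traces on $Q_i$ of $i$-cosets, and those of $(i+1)$-cosets, are the same sets, namely the cosets of $G[\beta_i\cap\beta_{i+1}]$ in $Q_i$. Hence an $i$-coset meeting $Q_i$ determines a unique $(i+1)$-coset with the same trace on $Q_i$, and conversely.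

Start with an $i_0$-coset $c_{i_0}$ containing a vertex of $\Delta$. As long as $c_i$ meets $Q_i$ ($i\ge i_0$), let $c_{i+1}$ be the $(i+1)$-coset with the same trace; as long as $c_i$ meets $Q_{i-1}$ ($i\le i_0$), define $c_{i-1}$ in the same way. This gives $c_a,\dots,c_b$, with $c_i\cap c_{i+1}=c_i\cap Q_i=c_{i+1}\cap Q_i\neq\emptyset$ for $a\le i<b$; further, $c_b$ does not meet $Q_b$ and $c_a$ does not meet $Q_{a-1}$, when these sets exist. Consequently, a vertex of $\bigcup c_i$ that lies in $U_j$ lies in $c_j$. A letter of $\beta$ either fixes such a vertex or acts on it by right multiplication in some $U_j$, as a letter of $\beta_j$, which preserves $c_j$. So $\bigcup c_i$ is closed under $\beta$. Each $c_i$ lies in one $\beta$-orbit and consecutive ones meet, so $\Delta=\bigcup c_i$.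

Choose $y_a\in c_a$, and for $a\le i<b$ a vertex of $c_i\cap c_{i+1}$, named $z_i$ in $U_i$ and $y_{i+1}$ in $U_{i+1}$. Put $h_i=y_i^{-1}z_i\in G[\beta_i]$, and let $\psi_i:G[\beta_i]\to c_i$ be the bijection $h\mapsto y_ih$. For $h\in G[\beta_i\cap\beta_{i+1}]$, $\psi_i(h_ih)=z_ih$ and $\psi_{i+1}(h)=y_{i+1}h$ are the same vertex, and these vertices make up $c_i\cap c_{i+1}$. For $a<i<b$ the sets $\psi_i(G[\beta_{i-1}\cap\beta_i])\subseteq Q_{i-1}$ and $\psi_i(h_iG[\beta_i\cap\beta_{i+1}])\subseteq Q_i$ are disjoint, which is \eqref{eq:chain} for the $h_i$. So the $\psi_i$ combine to a bijection from the chain with data $(\beta_i;h_i)$ onto $\Delta$. It respects each letter $e\in\beta$: on both sides $e$ acts by right multiplication on the pieces with $e\in\beta_i$ and fixes the remaining vertices.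
\end{proof}

\subsection{Unfoldings}

To test (b) we want an $F$-set with marked vertices such that paths from a base vertex stay among the marked ones, while other words can be seen to leave them. Fix $e\in\alpha\subseteq E$ and $t\in T$; let $\delta=\alpha\setminus\{e\}$, and let $y,y'$ be the endpoints of $e$. Define a graph on $G[\delta]\times T$: for each $g$, a letter $f\in\delta$ with endpoints $x,x'$ joins $(g,x)$ to $(gf,x')$ and $(g,x')$ to $(gf,x)$, and $e$ joins $(g,y)$ to $(g,y')$. Let $Y$ be the connected component of $(1,t)$; it records $\alpha$-paths from $t$. The component of $(g,x)\in Y$ under $\delta$-edges alone, its \emph{$\delta$-component}, is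
\[
\mathcal C=\{(gh,x\cdot h):h\in G_x[\delta]\},
\]
and the first coordinate is injective on $\mathcal C$ because $G$ acts on $T$.

The graph $Y$ is not yet the $F$-set we want, since a letter $f\in\delta$ is defined only at vertices $(g,x)$ with $x$ an endpoint of $f$. We complete each $\delta$-component to a full copy of $G[\delta]$. Let $Z(\alpha,e,t)$ be the disjoint union of the \emph{sheets} $U_{\mathcal C}=G[\delta]\times\{\mathcal C\}$, where $\mathcal C$ runs over the $\delta$-components of $Y$. Embed $Y$ by $(g,x)\mapsto(g,\mathcal C)$ for $(g,x)\in\mathcal C$; this is injective by the previous remark. The vertices in the image are called \emph{typed} and are also written $(g,x)$. Letters of $\delta$ act on each sheet by right multiplication; $e$ swaps the typed vertices $(g,y)$ and $(g,y')$ and fixes all other vertices; letters outside $\alpha$ act trivially. This $F$-set is the \emph{unfolding} $Z(\alpha,e,t)$ over $G$. Each edge of $Y$ joins a typed vertex to its image under the letter of that edge. We record three facts.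
\begin{enumerate}
\item[(T1)] If $(g,x)\in\mathcal C$, then $(gh,\mathcal C)$ is typed if and only if $h\in G_x[\delta]$, and it is then the typed vertex $(gh,x\cdot h)$.
\item[(T2)] An $\alpha$-path from $t$ moves $(1,t)$ along edges of $Y$, hence to a typed vertex.
\item[(T3)] A vertex moved by $e$ is typed.
\end{enumerate}

In Example~\ref{ex:triangle} take $\alpha=E$, $t=t_1$, $\delta=\{f,d\}$, so $G[\delta]=\mathrm{Sym}(T)$. The $\delta$-component of $(g,t_1)$ is $\{(g,t_1),(gd,t_3),(gdf,t_2)\}$, and $e$ joins $(gdf,t_2)$ to $(gdf,t_1)$. As $df$ has order $3$, $Y$ is a cycle of length $9$ with three $\delta$-components, and $Z$ has three sheets of six vertices. The path $efd$ moves $(1,t_1)$ through $(1,t_2)$, $(f,t_3)$ to the typed vertex $(fd,t_1)$, whereas $f$ moves it to the vertex $(f,\mathcal C_0)$ of its own sheet, which is untyped since $f\notin\{1,d,df\}$. So $efd\ne f$ on $Z$.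

\begin{lemma}\label{lem:unforbit}
Let $e\in\beta\subseteq E$, $\beta'=\beta\cap\alpha$, $\varepsilon=\beta'\setminus\{e\}$, and assume $G_x[\delta]\cap G[\varepsilon]=G_x[\varepsilon]$ for all $x\in T$. Let $\Delta$ be a $\beta$-orbit of $Z(\alpha,e,t)$ on which $e$ acts nontrivially. Then $\Delta$ is isomorphic, as an $F[\beta]$-set, to $Z(\beta',e,y_0)$ over $G$ for an endpoint $y_0$ of $e$.
\end{lemma}

\begin{proof}
The orbit $\Delta$ contains a typed vertex $(g_0,y_0)$ with $y_0\in\{y,y'\}$. Let $Y'\subseteq g_0G[\varepsilon]\times T$ be the set of vertices reachable from it in $Y$ by $\beta'$-edges. Left translation by $g_0^{-1}$ in the first coordinate preserves labeled edges, so it maps $Y'$ onto the graph ``$Y$'' of $Z(\beta',e,y_0)$. For an $\varepsilon$-component $\mathcal D$ of $Y'$ let $\mathcal D^+$ be the $\delta$-component of $Y$ containing it, and let $U'_{\mathcal D}=g_0G[\varepsilon]\times\{\mathcal D^+\}$.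

The typed vertices of $U'_{\mathcal D}$ are exactly the elements of $\mathcal D$. Indeed, these lie in $U'_{\mathcal D}$. Conversely, fix $(g,x)\in\mathcal D$; a vertex of $U'_{\mathcal D}$ has the form $(gh,\mathcal D^+)$ with $h\in G[\varepsilon]$, and if it is typed then $h\in G_x[\delta]\cap G[\varepsilon]=G_x[\varepsilon]$ by (T1) and the assumption, so it is $(gh,x\cdot h)\in\mathcal D$. In particular $U'_{\mathcal D}$ determines $\mathcal D$, so distinct $\mathcal D$ give subsets of distinct sheets.

The union of the $U'_{\mathcal D}$ is closed under $\beta$: letters of $\varepsilon$ preserve each $U'_{\mathcal D}$, letters of $\beta\setminus\beta'$ act trivially, and a vertex of the union moved by $e$ is typed by (T3), hence in $Y'$, so its image is in $Y'$. The union lies in one $\beta$-orbit, since each $U'_{\mathcal D}$ is an $\varepsilon$-orbit meeting $Y'$ and $Y'$ is connected by $\beta'$-edges. So the union is $\Delta$. The map $(g,g_0^{-1}\mathcal D)\mapsto(g_0g,\mathcal D^+)$ is a bijection $Z(\beta',e,y_0)\to\Delta$ commuting with right multiplication by $\varepsilon$. It sends the typed vertex $(g,x)$ to the typed vertex $(g_0g,x)$, and all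 typed vertices of $\Delta$ arise in this way; so it commutes with $e$. Letters of $\beta\setminus\beta'$ act trivially on both sides.
\end{proof}

Test sets depend on $G$ only through the subgroups they mention. Precisely:
\begin{enumerate}
\item[(Tr)] Let $\nu:G\to G'$ be a homomorphism of quotients of $F$ acting on $T$ that fixes the letters. If $\nu$ is injective on $G[\alpha]$, it maps $G[\gamma]$ and $G_t[\gamma]$ bijectively onto $G'[\gamma]$ and $G'_t[\gamma]$ for $\gamma\subseteq\alpha$. If $\nu$ is injective on each $G[\alpha_i]$, then $(\alpha_i;g_i)$ are chain data if and only if $(\alpha_i;\nu g_i)$ are, and the chains are isomorphic $F$-sets. If $\nu$ is injective on $G[\alpha\setminus\{e\}]$, the unfoldings $Z(\alpha,e,t)$ over $G$ and $G'$ are isomorphic $F$-sets.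
\end{enumerate}
This holds because $\nu$ sends the value of a word to the value of the same word, and the definitions use only multiplication inside the named subgroups.

\subsection{The stages}

Let $m=|E|$ and $\Omega_0=T$. Given a finite $F$-set $\Omega_k$, let $G^{(k)}$ be the image of $F$ in $\mathrm{Sym}(\Omega_k)$. For $1\le k\le m+1$ let $\Omega_k$ be the disjoint union of $\Omega_{k-1}$ and the following finitely many sets over $G^{(k-1)}$, one for each choice of data:
\begin{itemize}
\item the chains of length at most $N$ with all $|\alpha_i|\le k-1$;
\item the unfoldings $Z(\alpha,e,t)$ with $|\alpha|=k$, $e\in\alpha$, $t\in T$ (none if $k=m+1$).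
\end{itemize}
Both kinds involve only subgroups on at most $k-1$ letters. Each $G^{(k)}$ is finite and acts on $T$, and restriction gives surjections $G^{(k)}\to G^{(j)}$ for $j\le k$.

\begin{proposition}\label{prop:stages}
For $0\le k\le m+1$ the following hold.
\begin{enumerate}
\item[(H1)] If $|\beta|\le j\le k$, the map $G^{(k)}[\beta]\to G^{(j)}[\beta]$ is an isomorphism.
\item[(H2)] If $\gamma\subseteq\beta$ and $|\beta|\le k$, there is a homomorphism $G^{(k)}[\beta]\to G^{(k)}[\gamma]$ fixing the letters of $\gamma$ and killing those of $\beta\setminus\gamma$.
\item[(H3)] If $\gamma\subseteq\alpha$, $|\alpha|\le k$ and $t\in T$, then $G^{(k)}_t[\alpha]\cap G^{(k)}[\gamma]=G^{(k)}_t[\gamma]$.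
\end{enumerate}
\end{proposition}

Here (H1) breaks the circularity; (H2) and (H3), the latter being (b) with one set empty, supply the assumptions of Lemmas~\ref{lem:chainorbit} and~\ref{lem:unforbit}. Indeed, (H2) for $G=G^{(k)}$ implies
\begin{equation}\label{eq:cap}
G[\gamma]\cap G[\gamma']=G[\gamma\cap\gamma']\qquad(\gamma,\gamma'\subseteq\beta,\ |\beta|\le k),
\end{equation}
because the homomorphism $G[\beta]\to G[\gamma]$ fixes $G[\gamma]$ pointwise and maps $G[\gamma']$ into $G[\gamma\cap\gamma']$.

\begin{proof}
For $k=0$ all sets of letters are empty. Let $k\ge1$, assume the statement for $k-1$, and write $G=G^{(k-1)}$.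

\emph{(H1).} The case $j=k$ is trivial. For $j\le k-1$ the map factors through $G[\beta]$, so by (H1) for $k-1$ it suffices to show that $G^{(k)}[\beta]\to G[\beta]$ is injective when $1\le|\beta|\le k-1$. Let $K$ be the kernel of $F[\beta]\to G[\beta]$; it acts trivially on $\Omega_{k-1}$. We show that it acts trivially on each $\beta$-orbit $\Delta$ of a set added at stage $k$.

Let $\Delta$ lie in a chain. If $\Delta$ meets some $U_i$ with $\beta\subseteq\alpha_i$, then all letters of $\beta$ act on $U_i$ by right multiplication, so $\Delta$ is a coset of $G[\beta]$ in $U_i$ and $K$ acts trivially. Otherwise Lemma~\ref{lem:chainorbit}, which applies by \eqref{eq:cap} since $|\alpha_i|\le k-1$, shows that $\Delta$ is isomorphic to a chain over $G$ of length at most $N$ with all $|\beta_i|\le|\beta|-1$. By (H1) for $k-1$ and (Tr), this chain is isomorphic to a chain over $G^{(|\beta|-1)}$ added at stage $|\beta|\le k-1$, which is part of $\Omega_{k-1}$.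

Let $\Delta$ lie in $Z(\alpha,e,t)$, with $|\alpha|=k$, $\delta=\alpha\setminus\{e\}$, and put $\varepsilon=\beta\cap\delta$. If $e\notin\beta$, or $e$ fixes $\Delta$ pointwise, then the letters of $\beta\setminus\varepsilon$ act trivially on $\Delta$, and $\Delta$ is a coset of $G[\varepsilon]$ in a sheet. A word $w\in F[\beta]$ acts on it by right multiplication with the image of its value under the homomorphism $G[\beta]\to G[\varepsilon]$ of (H2), which is $1$ for $w\in K$. Otherwise Lemma~\ref{lem:unforbit}, which applies by (H3) for $k-1=|\delta|$, shows that $\Delta$ is isomorphic to $Z(\beta',e,y_0)$ over $G$, where $\beta'=\beta\cap\alpha$ and $1\le|\beta'|\le k-1$. By (H1) for $k-1$ and (Tr), this is isomorphic to the unfolding over $G^{(|\beta'|-1)}$ added at stage $|\beta'|$, which is part of $\Omega_{k-1}$.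

\emph{(H2).} For $|\beta|\le k-1$ the statement transfers from $G$ by (H1), and $\gamma=\beta$ is trivial. Let $|\beta|=k$ and $\gamma\subsetneq\beta$. The chain of length $1$ with $\alpha_1=\gamma$ is $G[\gamma]$, with letters outside $\gamma$ acting trivially, and it is part of $\Omega_k$. If $w\in F[\beta]$ is trivial in $G^{(k)}$, it acts trivially there, so $w$ with the letters outside $\gamma$ deleted is trivial in $G[\gamma]$, hence in $G^{(k)}[\gamma]$ by (H1). So deletion of letters induces the required homomorphism.

\emph{(H3).} For $|\alpha|\le k-1$ the statement transfers from $G$ by (H1) and (Tr); the case $\gamma=\alpha$ and the inclusion $\supseteq$ are trivial. Let $|\alpha|=k$, $e\in\alpha\setminus\gamma$, $\delta=\alpha\setminus\{e\}\supseteq\gamma$. Let $g\in G^{(k)}$ be the value of an $\alpha$-path $u$ from $t$ and of a word $w\in F[\gamma]$. In $Z(\alpha,e,t)\subseteq\Omega_k$ we have $(1,t)u=(1,t)w$. The left side is typed by (T2). The right side is $(\bar w,\mathcal C_0)$, where $\mathcal C_0\ni(1,t)$ and $\bar w$ is the value of $w$ in $G[\delta]$. By (T1), $\bar w$ is the value in $G$ of a $\delta$-path $u'$ from $t$. By (H1), $u'$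 and $w$ have the same value in $G^{(k)}$. So $g\in G^{(k)}_t[\delta]\cap G^{(k)}[\gamma]$, which is $G^{(k)}_t[\gamma]$ by the case $|\delta|=k-1$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:group}}

Let $G=G^{(m+1)}$. By (H1) with $\beta=E$, $G\to G^{(m)}$ is an isomorphism, so by (Tr) the chains added at stage $m+1$ are all chains over $G$ of length at most $N$; the unfolding $Z(\alpha,e,t)$ over $G$ is, by (H1) and (Tr), the one added at stage $|\alpha|$. Thus $G$ acts on all these test sets over $G$ itself, and (H2), (H3), \eqref{eq:cap} hold without restriction on sizes. Property (a) is (H2) for the set $E$ together with \eqref{eq:cap}, and (c) is Lemma~\ref{lem:detect}.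

\emph{Property (b).} We use induction on $|\alpha|$; for $\alpha=\emptyset$ we have $g=1$. If some $e\in\alpha$ is outside $\beta\cup\gamma$, put $\delta=\alpha\setminus\{e\}$; then $g\in G_t[\alpha]\cap G[\delta]=G_t[\delta]$ by (H3), and induction applies. If $\gamma\subseteq\beta$, then $g\in G_t[\alpha]\cap G[\beta]=G_t[\beta]$; take $b=g$, $c=1$.

In the remaining case $\alpha=\beta\cup\gamma$ and there is $e\in\gamma\setminus\beta$. Put $\delta=\alpha\setminus\{e\}\supseteq\beta$ and $\gamma'=\gamma\setminus\{e\}$. Now $g$ itself need not lie in $G[\delta]$, so we look for an element of $G_t[\delta]\cap G[\beta]G[\gamma']$ in the coset $gG[\gamma]$. Let $g$ be the value of an $\alpha$-path $u$ from $t$ and of $w_1w_2$ with $w_1\in F[\beta]$, $w_2\in F[\gamma]$, and let $b_0$ be the value of $w_1$. In $Z(\alpha,e,t)$ we have $(1,t)w_1=(b_0,\mathcal C_0)$ with $\mathcal C_0\ni(1,t)$. Apply $w_2$ letter by letter. Until an occurrence of $e$ moves the current vertex, that vertex has the form $(b_0c',\mathcal C_0)$ with $c'\in G[\gamma']$. If some occurrence of $e$ moves it, it is typed at that moment by (T3). If none does, the final vertex has this form and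 equals $(1,t)u$, which is typed by (T2). In both cases (T1) gives $c'\in G[\gamma']$ with $b_0c'\in G_t[\delta]$. By induction, for $\beta,\gamma'\subseteq\delta$, we get $b_0c'=bc_1$ with $b\in G_t[\beta]$ and $c_1\in G[\gamma']$. Put $c=b^{-1}g=c_1c'^{-1}\cdot b_0^{-1}g$. Then $c\in G[\gamma]$, as $b_0^{-1}g$ is the value of $w_2$. Also $c\in G_{t\cdot b}[\alpha]$ by \eqref{eq:groupoid}: go back from $t\cdot b$ to $t$, then follow $u$. By (H3), $c\in G_{t\cdot b}[\gamma]$, and $g=bc$.

\emph{Property (d).} An automorphism $\varphi$ of $\Gamma$ permutes $T$ and $E$ compatibly, and so acts on $F$. We construct bijections $\Phi_k$ of $\Omega_k$ with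
\[
\Phi_k(\omega\cdot w)=\Phi_k(\omega)\cdot\varphi(w)\qquad(\omega\in\Omega_k,\ w\in F).
\]
Given $\Phi_k$, if $w$ acts trivially on $\Omega_k$ then so does $\varphi(w)$; hence $\varphi$ induces a surjective endomorphism of the finite group $G^{(k)}$, that is, an automorphism, again written $\varphi$. Let $\Phi_0=\varphi|T$. For $k\ge1$, the automorphism $\varphi$ of $G'=G^{(k-1)}$ maps $G'[\alpha]$ onto $G'[\varphi\alpha]$, so it permutes the data used at stage $k$ and preserves \eqref{eq:chain}. Extend $\Phi_{k-1}$ as follows. Map the chain with data $(\alpha_i;g_i)$ to the chain with data $(\varphi\alpha_i;\varphi g_i)$ by applying $\varphi$ in each $U_i$; this respects the identifications, since $\varphi(g_ih)=\varphi(g_i)\varphi(h)$, and turns right multiplication by $e$ into right multiplication by $\varphi e$. For unfoldings, $(g,x)\mapsto(\varphi g,\varphi x)$ maps $f$-edges of $G'[\delta]\times T$ to $\varphi f$-edges of $G'[\varphi\delta]\times T$, hence the component of $(1,t)$ onto that of $(1,\varphi t)$ and $\delta$-components onto $\varphi\delta$-components. So $(g,\mathcal C)\mapsto(\varphi g,\varphi\mathcal C)$ is a bijection $Z(\alpha,e,t)\to Z(\varphi\alpha,\varphi e,\varphi t)$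 that sends the typed vertex $(g,x)$ to the typed vertex $(\varphi g,\varphi x)$, and it carries the action of each letter $f$ to that of $\varphi f$. The case $k=m+1$ gives (d).

This completes the proof of Theorem~\ref{thm:group}, and with it that of Theorem~\ref{thm:eppa}.

\begin{thebibliography}{9}
\bibitem{Paolini} Gianluca Paolini, \emph{A Universal Homogeneous Simple Matroid of Rank $3$}, arXiv:1707.05069 (2017).
\end{thebibliography}
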